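# Additivity and cofinality of the dimension-zero ideal

## 1. The guess that dimension zero behaves like measure zero

We work in ZFC, in the Cantor space $2^\omega$ with $d(x,y)=2^{-\min\{n:x(n)\neq y(n)\}}$ for $x\ne y$. For $s>0$, $A\subset 2^\omega$ and $\delta\in(0,\infty]$ put
$$\mathcal H^s_\delta(A)=\inf\Big\{\sum_{n}\mathrm{diam}(C_n)^s: A\subset\bigcup_{n\in\omega}C_n,\ \mathrm{diam}(C_n)\le\delta\text{ for all }n\Big\},\qquad \mathcal H^s(A)=\lim_{\delta\to0}\mathcal H^s_\delta(A),$$
and $\dim_{\mathrm H}(A)=\inf\{s>0:\mathcal H^s(A)=0\}$. If $\mathcal H^s(A)=0$ and $s'>s$, then $\mathcal H^{s'}(A)=0$, because $\mathrm{diam}(C)^{s'}\le\mathrm{diam}(C)^s$ when $\mathrm{diam}(C)\le1$. So the sets of dimension zero form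
$$\mathrm{HDZ}=\{A:\dim_{\mathrm H}(A)=0\}=\bigcap_{s>0}\{A:\mathcal H^s(A)=0\}.$$
Let $\mathrm{null}$ be the ideal of sets of measure zero for the product measure $\mu$. For an ideal $\mathcal I$ on $2^\omega$ that contains all singletons and does not contain $2^\omega$, let
$$\operatorname{add}(\mathcal I)=\min\{|\mathcal F|:\mathcal F\subset\mathcal I,\ \bigcup\mathcal F\notin\mathcal I\},\qquad \operatorname{cof}(\mathcal I)=\min\{|\mathcal F|:\mathcal F\subset\mathcal I,\ (\forall A\in\mathcal I)(\exists B\in\mathcal F)\ A\subset B\}.$$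

Tatsuya Goto, "Cardinal invariants associated with Hausdorff measures", arXiv:2112.07952 (2021), is the source of two questions: is $\operatorname{add}(\mathrm{null})<\operatorname{add}(\mathrm{HDZ})$ consistent, and is $\operatorname{cof}(\mathrm{HDZ})<\operatorname{cof}(\mathrm{null})$ consistent?

A natural first guess is *no* to both. A dimension-zero set is a set that is null for each of the measures $\mathcal H^{1/k}$, $k\ge1$. Each of these notions is defined by covers with small sums, just like measure zero, and only countably many are involved. One expects the same cardinals. Let us test this.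

**Covers by cylinders.** Write $[\sigma]=\{y:\sigma\subset y\}$ for $\sigma\in2^{<\omega}$; its diameter is $2^{-|\sigma|}$. A set of diameter $2^{-m}$ lies in a cylinder of length $m$, since any two of its points agree below $m$. A set of diameter $0$ lies in cylinders of arbitrarily large length. So if $\mathcal H^s(A)=0$, then for every $\varepsilon>0$ there is $D\subset2^{<\omega}$ with
$$A\subset\bigcup_{\sigma\in D}[\sigma],\qquad \sum_{\sigma\in D}2^{-s|\sigma|}<\varepsilon. \tag{1}$$
Indeed, take a cover with sum less than $\varepsilon/2$, replace each set of positive diameter by its cylinder, and spend the other $\varepsilon/2$ on the sets of diameter $0$. In particular (with $s=1$) $\mathrm{HDZ}\subset\mathrm{null}$. Also $2^\omega\notin\mathrm{HDZ}$, because every cover of $2^\omega$ by cylinders has $\sum2^{-|\sigma|}\ge1$.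

**Example (sets with free coordinates).** For $a\subset\omega$ let $E_a=\{y:y(n)=0\text{ for all }n\notin a\}$. The set $E_a$ is covered by $2^{|a\cap n|}$ cylinders of length $n$. If $|a\cap n|/n\to0$ (for example, $a$ the set of squares), then $2^{|a\cap n|-sn}\to0$ for every $s>0$, so $E_a\in\mathrm{HDZ}$. If $a$ is the set of odd numbers, then $\mu(E_a)\le2^{\lfloor n/2\rfloor-n}\to0$, so $E_a$ is null. It is not in $\mathrm{HDZ}$: the measure $\nu$ on $E_a$ that chooses the free coordinates by fair coins satisfies $\nu([\sigma])\le2^{-\lfloor|\sigma|/2\rfloor}\le\sqrt2\cdot2^{-|\sigma|/2}$, so every cover $D$ of $E_a$ by cylinders has $\sum_{\sigma\in D}2^{-|\sigma|/2}\ge1/\sqrt2$, and $\mathcal H^{1/2}(E_a)\neq 0$.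

**Test 1 (countable unions).** Each $\mathcal H^s$ is an outer measure, so $\mathrm{HDZ}$ is a $\sigma$-ideal and $\operatorname{add}(\mathrm{HDZ})\ge\aleph_1$, just as for $\mathrm{null}$. Also $\operatorname{add}(\mathcal I)\le\operatorname{cof}(\mathcal I)$ for both ideals, since the union of a cofinal family is $2^\omega$.

**Test 2 (CH).** Given $A\in\mathrm{HDZ}$, take $D_{k,i}$ from (1) for $s=1/k$ and $\varepsilon=2^{-i}$. Then $A\subset\bigcap_{k\ge1,\,i}\bigcup_{\sigma\in D_{k,i}}[\sigma]$, which is a $G_\delta$ set in $\mathrm{HDZ}$: a cover whose sum of $s$-th powers is below $2^{-i}$ consists of sets of diameter below $2^{-i/s}$. There are $\mathfrak c=2^{\aleph_0}$ many $G_\delta$ sets, so $\operatorname{cof}(\mathrm{HDZ})\le\mathfrak c$. Under CH all four cardinals are $\aleph_1$, and the guess passes.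

**Test 3 (the Cohen model).** Let $\mathfrak b,\mathfrak d$ be the unbounding and dominating numbers of $(\omega^\omega,\le^*)$. Two textbook facts are used here and later (see Bartoszyński–Judah, *Set Theory: On the Structure of the Real Line*, Ch. 2):

* (F1) $\operatorname{add}(\mathrm{null})\le\mathfrak b\le\mathfrak d\le\operatorname{cof}(\mathrm{null})\le\mathfrak c$.
* (F2) Adding $\kappa$ Cohen reals to a model of GCH, $\kappa$ regular uncountable, gives $\mathfrak b=\aleph_1$ and $\mathfrak d=\mathfrak c=\kappa$.

So in the Cohen model $\operatorname{add}(\mathrm{null})=\aleph_1$ and $\operatorname{cof}(\mathrm{null})=\kappa$. What about $\mathrm{HDZ}$? Enumerate $2^{<\omega}$ as $\{\sigma_j:j\in\omega\}$ and let $\tau_j\supseteq\sigma_j$ have length at least $j$. The set $D=\bigcap_n\bigcup_{j\ge n}[\tau_j]$ is a dense $G_\delta$, and $\sum_{j\ge n}2^{-s|\tau_j|}\le\sum_{j\ge n}2^{-sj}\to0$ for every $s>0$, so $D\in\mathrm{HDZ}$. Let $c_\alpha\in2^\omega$ ($\alpha<\kappa$) be the Cohen reals, and let $+$ be coordinatewise addition mod $2$; translations are isometries,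 so $c_\alpha+D\in\mathrm{HDZ}$. If $y$ belongs to a submodel generated by the $c_\beta$, $\beta\in B$, and $\alpha\notin B$, then $c_\alpha$ is Cohen over that submodel, so it lies in the dense $G_\delta$ set $y+D$. Hence $y\in c_\alpha+D$.

* Every $y$ in the model comes from a countable $B$. Hence $\bigcup_{\alpha<\omega_1}(c_\alpha+D)=2^\omega$, and $\operatorname{add}(\mathrm{HDZ})=\aleph_1$.
* Given $\theta<\kappa$ sets $A_\xi\in\mathrm{HDZ}$, pick $z_\xi\notin A_\xi$. All $z_\xi$ come from one $B$ with $|B|\le\theta\cdot\aleph_0<\kappa$. For $\alpha\notin B$ we get $z_\xi\in(c_\alpha+D)\setminus A_\xi$ for all $\xi$. Hence $\operatorname{cof}(\mathrm{HDZ})=\kappa$.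

The guess passes again. It is nevertheless wrong, for both questions at once. Throughout, "consistent" means relative to ZFC.

**Theorem A.** Assume GCH in the ground model, and let $\aleph_1\le\lambda\le\kappa$ be regular. There is a ccc extension with
$$\operatorname{add}(\mathrm{null})=\mathfrak b=\aleph_1,\qquad \operatorname{add}(\mathrm{HDZ})=\operatorname{cof}(\mathrm{HDZ})=\lambda,\qquad \mathfrak d=\operatorname{cof}(\mathrm{null})=\mathfrak c=\kappa.$$

With $\lambda=\aleph_2$ and $\kappa=\aleph_3$ this gives $\operatorname{add}(\mathrm{null})=\aleph_1<\operatorname{add}(\mathrm{HDZ})=\operatorname{cof}(\mathrm{HDZ})=\aleph_2<\operatorname{cof}(\mathrm{null})=\aleph_3$: the answers are *yes* and *yes*. Two further theorems appear below. Theorem B (Section 7) computes $\operatorname{add}(\mathrm{HDZ})$ and $\operatorname{cof}(\mathrm{HDZ})$ in ZFC, and Theorem C (Section 8) separates them from $\mathfrak d$ and $\mathfrak b$.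

## 2. Rates of convergence at one exponent, and the slack between two

We write $\forall^\infty$ and $\exists^\infty$ for "for all but finitely many" and "for infinitely many". For $C\subset2^{<\omega}$ let
$$C^\infty=\{y\in2^\omega:\exists^\infty n\ \ y{\restriction}n\in C\}.$$

The sensible approach, suggested by the guess, is to treat the exponents one at a time. Fix $s\in(0,1]$. Merging covers from (1) with $\varepsilon=2^{-i-1}$, $i\in\omega$, one sees that a set with $\mathcal H^s(A)=0$ lies in some $C^\infty$ with $\sum_{\sigma\in C}2^{-s|\sigma|}<\infty$ (this is the argument of Lemma 1(b) below). To put a whole family of such sets into one, one wants a single bookkeeping device for all the codes $C$. For that, one first wants a common *rate*: a nonincreasing $\varepsilon:\omega\to(0,\infty)$ with $\varepsilon(l)\to0$ and $|C\cap2^l|\cdot2^{-sl}\le\varepsilon(l)$ for almost all $l$, for every $C$ in the family.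

Here the approach gets stuck. Let $a=(a_0<a_1<\cdots)$ be a sequence of integers with $a_j\ge2j/s$, and let $C_a$ consist of $\lfloor2^{sa_j}/(j+1)^2\rfloor$ strings of length $a_j$ for each $j$, and nothing else. Then $\sum_{\sigma\in C_a}2^{-s|\sigma|}\le\sum_j(j+1)^{-2}<\infty$. Since $2^{sa_j}\ge4^j\ge(j+1)^2$ and $\lfloor u\rfloor\ge u/2$ for $u\ge1$, we have $|C_a\cap2^{a_j}|\,2^{-sa_j}\ge\frac1{2(j+1)^2}$. Now let $\varepsilon$ be a rate, and let $g(j)$ be such that $\varepsilon(l)<\frac1{2(j+1)^2}$ for all $l\ge g(j)$. If $a_j>g(j)$ for infinitely many $j$, then $\varepsilon$ is not a rate for $C_a$. So if $a$ ranges over an unbounded family, the codes $C_a$ have no common rate: at a fixed exponent, this bookkeeping first demands domination, so it is limited by $\mathfrak b$. (This shows only where the coding gets stuck; for $\mathrm{null}$, the inequality $\operatorname{add}(\mathrm{null})\le\mathfrak b$ is part of (F1).)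

The way past this point is to change the exponent. If $\sum_{\sigma\in C}2^{-s|\sigma|}\le1$, then $|C\cap2^l|\le2^{sl}$ for all $l$, and so for every $t>s$
$$|C\cap2^l|\cdot2^{-tl}\le2^{-(t-s)l}. \tag{2}$$
This is one summable rate, at exponent $t$, for *all* such codes. At a fixed exponent the loss from $s$ to $t$ is fatal: for $s=1$ the count bound $|C\cap2^l|\le2^{l}$ says nothing at all. But a set in $\mathrm{HDZ}$ is small for every exponent, so we may start at $s$ as small as we please and end below any prescribed $t>0$. We may therefore forget the rates and keep only the *counts*. A code with $|C\cap2^l|\le2^{sl}$ for all $l$ has only finitely many possible restrictions to each length, so it is a point of a product of finite sets. The next lemma makes this exact.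

**Lemma 1.** (a) If $t\ge0$ and $|C\cap2^l|\le2^{tl}$ for almost all $l$, then $\mathcal H^s(C^\infty)=0$ for all $s>t$.
(b) If $A\in\mathrm{HDZ}$ and $k\ge1$, there is $C\subset2^{<\omega}$ with $A\subset C^\infty$ and $|C\cap2^l|\le2^{l/k}$ for all $l$.

*Proof.* (a) For every $n$, the cylinders $[\sigma]$ with $\sigma\in C$, $|\sigma|\ge n$, cover $C^\infty$. They have diameter at most $2^{-n}$, and for large $n$ the sum of $s$-th powers is at most $\sum_{l\ge n}2^{(t-s)l}$, which tends to $0$.

(b) We have $\mathcal H^{1/k}(A)=0$. By (1) choose for each $i\in\omega$ a set $D_i\subset2^{<\omega}$ whose cylinders cover $A$, with $\sum_{\sigma\in D_i}2^{-|\sigma|/k}\le2^{-i-1}$. Let $C=\bigcup_iD_i$. Then $\sum_{\sigma\in C}2^{-|\sigma|/k}\le1$. The strings of length $l$ alone contribute $|C\cap2^l|2^{-l/k}$, so $|C\cap2^l|\le2^{l/k}$. Let $y\in A$. For each $i$ it extends some $\sigma_i\in D_i$, and $2^{-|\sigma_i|/k}\le2^{-i-1}$ gives $|\sigma_i|\ge k(i+1)$. So $y$ has initial segments in $C$ of unbounded length, that is, $y\in C^\infty$. $\square$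

## 3. Dimension-zero sets as points of a bounded product

We identify a natural number $b$ with $\{0,\dots,b-1\}$. For $k\ge1$ and $l\in\omega$ let
$$b_k(l)=2^{\lceil2^{l/k}\rceil},\qquad X=\prod_{k\ge1}\prod_lb_k(l).$$
A *slalom* of width $h$ is a function $S$ whose value $S(l)$ is a finite set with $|S(l)|\le h(l)$. It *captures* $x$ if $x(l)\in S(l)$ for almost all $l$.

**Definition (the relation $R$).** Let $Y$ be the set of all $S=(S^k)_{k\ge1}$ with $S^k(l)\subset b_k(l)$ and $|S^k(l)|\le2^l$ for all $k,l$. For $x\in X$ and $S\in Y$ put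
$$x\,R\,S\iff\exists^\infty k\ \forall^\infty l\ \ x^k(l)\in S^k(l).$$
Let $\mathfrak b(R)$ be the least size of $F\subset X$ such that no $S\in Y$ has $xRS$ for all $x\in F$. Let $\mathfrak d(R)$ be the least size of $D\subset Y$ such that each $x\in X$ has some $S\in D$ with $xRS$.

**Example.** For $k=2$ and $l=4$ we have $b_2(4)=2^4=16=2^l$, so $S^2(4)$ may be all of $b_2(4)$ and capturing means nothing. For $l=6$ we have $b_2(6)=2^8=256$, while $|S^2(6)|\le64$. In general $2^{l/k}>l$ for large $l$, so $b_k(l)>2^l$ for all large $l$. Thus for every $S\in Y$ some $x\in X$ avoids $S^k(l)$ for each $k$ and all large $l$, and $\mathfrak b(R)$ is well defined. Each single $x$ satisfies $xRS$ with $S^k(l)=\{x^k(l)\}$, so $\mathfrak d(R)$ is well defined too.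

**Proposition 2.** There are $\Phi:\mathrm{HDZ}\to X$ and $\Psi:Y\to\mathrm{HDZ}$ such that $\Phi(A)\,R\,S$ implies $A\subset\Psi(S)$. Hence $\operatorname{add}(\mathrm{HDZ})\ge\mathfrak b(R)$ and $\operatorname{cof}(\mathrm{HDZ})\le\mathfrak d(R)$.

A slalom at position $l$ offers $2^l$ candidates, so it multiplies counts by $2^l$. If position $l$ described strings of length about $l$, this factor would destroy everything. So for each $m$ we let position $l$ describe strings of length about $ml$. Then the factor is $2^l\approx2^{n/m}$ at length $n$, which costs only $1/m$ in the exponent.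

**Step 1: count the possible blocks.** For $m\ge1$ and $l\in\omega$ let $I_m(l)=\{ml,\dots,ml+m-1\}$, and let $O_m(l)$ be the set of all $E\subset\bigcup_{n\in I_m(l)}2^n$ with $|E\cap2^n|\le2^{n/(2m^2)}$ for all $n\in I_m(l)$. The aim is $|O_m(l)|\le b_m(l)$ for large $l$. Each $n\in I_m(l)$ is less than $m(l+1)$, so $E$ has at most $q=m\,2^{(l+1)/(2m)}$ elements. They come from a set of $N<2^{m(l+1)}$ strings. The number of subsets with at most $q$ elements is at most $(N+1)^{\lfloor q\rfloor}$ (list the elements, filling up with a dummy symbol). So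
$$|O_m(l)|\le2^{m(l+1)q}=2^{m^2(l+1)2^{(l+1)/(2m)}}\le2^{2^{l/m}}\le b_m(l)$$
for all $l\ge$ some $l_m$. The middle inequality says $m^2(l+1)2^{1/(2m)}\le2^{l/(2m)}$, which is true for large $l$. For $l\ge l_m$ fix an injection $e_{m,l}:O_m(l)\to b_m(l)$.

**Step 2: define $\Phi$.** For $A\in\mathrm{HDZ}$ choose $C_k$, $k\ge1$, by Lemma 1(b). The code $C_{2m^2}$ satisfies $|C_{2m^2}\cap2^n|\le2^{n/(2m^2)}$, so its blocks lie in $O_m(l)$. Put
$$\Phi(A)^m(l)=e_{m,l}\Big(C_{2m^2}\cap\bigcup_{n\in I_m(l)}2^n\Big)\ \text{ for }l\ge l_m,\qquad \Phi(A)^m(l)=0\ \text{ otherwise}.$$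

**Step 3: define $\Psi$ and check that its values have dimension zero.** For $S\in Y$ let
$$C'_m=\bigcup_{l\ge l_m}\bigcup\{E\in O_m(l):e_{m,l}(E)\in S^m(l)\},\qquad \Psi(S)=\bigcap_i\bigcup_{m\ge i}(C'_m)^\infty.$$
For $n\in I_m(l)$ we have $l\le n/m$. At most $2^l$ sets $E$ contribute strings of length $n$, each at most $2^{n/(2m^2)}$ of them, so
$$|C'_m\cap2^n|\le2^l\cdot2^{n/(2m^2)}\le2^{n/m+n/(2m^2)}\le2^{2n/m}.$$
By Lemma 1(a), $\mathcal H^s((C'_m)^\infty)=0$ for $s>2/m$. Given $s>0$ take $i>2/s$. Then $\Psi(S)\subset\bigcup_{m\ge i}(C'_m)^\infty$ is a subset of a countable union of $\mathcal H^s$-null sets. So $\Psi(S)\in\mathrm{HDZ}$.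

**Step 4: capturing implies covering.** Let $\Phi(A)\,R\,S$. For infinitely many $m$ we have $\Phi(A)^m(l)\in S^m(l)$ for almost all $l$. For such $m$, almost every block of $C_{2m^2}$ is one of the sets $E$ put into $C'_m$, so $C_{2m^2}\cap2^n\subset C'_m$ for almost all $n$, and $A\subset C_{2m^2}^\infty\subset(C'_m)^\infty$. This holds for infinitely many $m$, so $A\subset\Psi(S)$.

**Step 5: the cardinals.** If $\mathcal F\subset\mathrm{HDZ}$ and $|\mathcal F|<\mathfrak b(R)$, one $S$ has $\Phi(A)RS$ for all $A\in\mathcal F$, and $\bigcup\mathcal F\subset\Psi(S)\in\mathrm{HDZ}$. If $D$ witnesses $\mathfrak d(R)$, then $\{\Psi(S):S\in D\}$ is cofinal in $\mathrm{HDZ}$. $\square$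

To prove Theorem A we now want to raise $\mathfrak b(R)$ to $\lambda$ and lower $\mathfrak d(R)$ to $\lambda$, while $\mathfrak b$ stays $\aleph_1$ and $\mathfrak d$ stays $\kappa$.

## 4. Localizing bounded functions without dominating

The direct forcing adds a slalom of width $2^l$ that captures every ground model function in $\omega^\omega$, and iterates. This fails at once: if $\varphi$ is such a slalom, then $l\mapsto\max\varphi(l)$ (with $\max\emptyset=0$) dominates every ground model function, so iterating $\lambda$ times with $\lambda\ge\aleph_2$ regular makes $\mathfrak b\ge\lambda$. But the relation $R$ involves only functions in the products $\prod b_k\subset\prod b_1$. So we capture only these, and compactness of $\prod b_1$ will show that no domination occurs.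

**Definition (the forcing $\mathbb Q$).** Let $b=b_1$, so $b(l)=2^{2^l}$. Conditions are pairs $(s,F)$ where $s$ is a finite sequence with $s(l)\subset b(l)$, $|s(l)|\le2^l$ for $l<|s|$, and $F\subset\prod b$ is finite with $|F|\le2^{|s|}$. Put $(s',F')\le(s,F)$ iff $s'\supseteq s$, $F'\supseteq F$, and $x(l)\in s'(l)$ for all $x\in F$ and $|s|\le l<|s'|$.

This is transitive: for $(s'',F'')\le(s',F')\le(s,F)$ and $x\in F\subset F'$, the positions in $[|s|,|s'|)$ are handled by the second inequality, those in $[|s'|,|s''|)$ by the first.

**Extension.** For any condition $(s,F)$ and $n\ge|s|$ there is $(s',F)\le(s,F)$ with $|s'|=n$: let $s'(l)=\{x(l):x\in F\}$ for new $l$. This has at most $|F|\le2^{|s|}\le2^l$ elements.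

**Definition (good posets).** A poset $P$ is *good* if for each $P$-name $\dot y$ for an element of $\omega^\omega$ there is a countable $H\subset\omega^\omega$ in $V$ such that for all $f\in\omega^\omega\cap V$: if $f\not\le^*y$ for every $y\in H$, then $\Vdash f\not\le^*\dot y$.

**Example.** Every countable poset is good. Given $\dot y$, let $y_p(m)$ be the least $v$ such that $p$ does not force $\dot y(m)>v$; it exists because some extension of $p$ decides $\dot y(m)$. Let $H=\{y_p:p\in P\}$. If $p\Vdash\forall m\ge m_0\ f(m)\le\dot y(m)$ and $f\not\le^*y_p$, choose $m\ge m_0$ with $f(m)>y_p(m)$; then $p\Vdash\dot y(m)>y_p(m)$, a contradiction. On the other hand, a poset that adds a function $\dot y$ dominating $\omega^\omega\cap V$ is not good: for any countable $H$ some $f\in V$ eventually exceeds every $y\in H$.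

**Lemma 3 (ZFC).** (a) $\mathbb Q$ is ccc.
(b) The generic $\varphi=\bigcup\{s:(s,F)\in G\}$ satisfies $|\varphi(l)|\le2^l$ for all $l$, and $\forall^\infty l\ x(l)\in\varphi(l)$ for every $x\in\prod b\cap V$.
(c) $\mathbb Q$ is good.

*Proof.* (a) By extension, the set of $(s,F)$ with $2|F|\le2^{|s|}$ is dense. Two of its members with the same $s$ have the common extension $(s,F\cup F')$. There are only countably many $s$, so an uncountable antichain is impossible.

(b) By extension $\varphi$ is defined on all of $\omega$, and the width is clear. Given $(s,F)$ and $x$, extend to $(s',F)$ with $2^{|s'|}\ge|F|+1$. Then $(s',F\cup\{x\})$ is a condition below it, and it forces $x(l)\in\varphi(l)$ for all $l\ge|s'|$.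

(c) We imitate the example. There are too many conditions to treat separately, so we group those with the same $s$ and the same bound on $|F|$. Let $\dot y$ be a name. For $s$ as above and $k\le2^{|s|}$ let $y_{s,k}(m)$ be the least $v$ such that *no* condition $(s,F)$ with $|F|\le k$ forces $\dot y(m)>v$.

*Such $v$ exists.* Suppose not. For every $v$ choose $F_v$ with $|F_v|\le k$ and $(s,F_v)\Vdash\dot y(m)>v$. Then $k\ge1$: otherwise all $F_v$ are empty and $(s,\emptyset)$ forces $\dot y(m)>v$ for every $v$, although some extension of it decides $\dot y(m)$. If $F_v=\emptyset$, add one element; the condition only gets stronger. So write $F_v=\{x^v_1,\dots,x^v_k\}$, repetitions allowed. Each $b(l)$ is finite, so $(\prod b)^k$ is compact, and along a subsequence of the $v$ the tuples converge to some $(x_1,\dots,x_k)$. Let $F=\{x_1,\dots,x_k\}$; then $(s,F)$ is a condition. Take $(s',F')\le(s,F)$ deciding $\dot y(m)=u$. Extending further, assume $2^{|s'|}\ge|F'|+k$. By convergence there is $v>u$ in the subsequence with $x^v_i{\restriction}|s'|=x_i{\restriction}|s'|$ for all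 $i$. Consider $(s',F'\cup F_v)$. It is a condition, and it is below $(s',F')$. It is also below $(s,F_v)$: for $|s|\le l<|s'|$ we have $x^v_i(l)=x_i(l)\in s'(l)$, because $(s',F')\le(s,F)$. So it forces $u=\dot y(m)>v>u$, a contradiction.

*Goodness.* Let $H$ be the set of all $y_{s,k}$; it is countable. Let $f\in V$ with $f\not\le^*y_{s,k}$ for all $s,k$. If $\Vdash f\not\le^*\dot y$ fails, some $(s,F)$ and $m_0$ satisfy $(s,F)\Vdash\forall m\ge m_0\ f(m)\le\dot y(m)$. With $k=|F|$ choose $m\ge m_0$ with $f(m)>v:=y_{s,k}(m)$. Then $(s,F)\Vdash\dot y(m)>v$, which contradicts the definition of $y_{s,k}(m)$. $\square$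

The compactness step is where boundedness enters: with $\omega^\omega$ in place of $\prod b$ the tuples need have no convergent subsequence.

## 5. Goodness under finite support iteration, and its effect on $\mathfrak b$ and $\mathfrak d$

Two standard facts on finite support (FS) iterations $P_\delta$ of ccc forcings are used: $P_\delta$ is ccc, and if $\mathrm{cf}(\delta)>\omega$, every name for a real is equivalent to a $P_\beta$-name for some $\beta<\delta$ (it involves countably many conditions, each with finite support). We regard $P_\beta$ as a subset of $P_\delta$.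

**Lemma 4.** If $\langle P_\alpha,\dot Q_\alpha:\alpha<\delta\rangle$ is an FS iteration with $\Vdash_\alpha$ "$\dot Q_\alpha$ is ccc and good" for all $\alpha$, then $P_\delta$ is ccc and good.

*Proof.* The ccc is standard. We show by induction on $\alpha\le\delta$ that $P_\alpha$ is good. $P_0$ is trivial.

**Successor step.** The point is to apply goodness twice. Let $\dot y$ be a $P_{\alpha+1}$-name. In $V^{P_\alpha}$, goodness of $\dot Q_\alpha$ gives a countable set for $\dot y$; we may assume it is nonempty, since enlarging it does no harm. Enumerate it by $P_\alpha$-names $\dot y_j$, $j\in\omega$. Let $H_j$ be given by goodness of $P_\alpha$ for $\dot y_j$, and $H=\bigcup_jH_j$. If $f\in V$ is $\not\le^*$ each member of $H$, then $\Vdash_\alpha f\not\le^*\dot y_j$ for all $j$, hence $\Vdash_{\alpha+1}f\not\le^*\dot y$.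

**Cofinality $\omega$.** Here we approximate $\dot y$ from each earlier stage. Let $\alpha_n\nearrow\alpha$. In $V[G_{\alpha_n}]$ let
$$y_n(m)=\min\{v:\exists q\in P_\alpha\ (q{\restriction}\alpha_n\in G_{\alpha_n},\ q\Vdash\dot y(m)=v)\}.$$
The set is nonempty, since $\{q{\restriction}\alpha_n:q\text{ decides }\dot y(m)\}$ is dense in $P_{\alpha_n}$: extend a given $p\in P_{\alpha_n}\subset P_\alpha$ to a $q$ that decides $\dot y(m)$. Let $\dot y_n$ be a name for $y_n$, let $H_n$ be given by goodness of $P_{\alpha_n}$ for $\dot y_n$, and let $H=\bigcup_nH_n$. Let $f\in V$ satisfy $f\not\le^*y$ for all $y\in H$, and suppose $p\Vdash\forall m\ge m_0\ f(m)\le\dot y(m)$. Choose $n$ with $\operatorname{supp}(p)\subset\alpha_n$ and a generic $G_{\alpha_n}\ni p{\restriction}\alpha_n$. For $m\ge m_0$ take $q$ witnessing the value $y_n(m)$, and $r\in G_{\alpha_n}$ below both $q{\restriction}\alpha_n$ and $p{\restriction}\alpha_n$. Then $r\cup q{\restriction}[\alpha_n,\alpha)$ extends $q$, and it extends $p$ because $p$ is trivial from $\alpha_n$ on. It forces $f(m)\le\dot y(m)=y_n(m)$.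 So $f(m)\le y_n(m)$ for all $m\ge m_0$ in $V[G_{\alpha_n}]$. This contradicts $\Vdash_{\alpha_n}f\not\le^*\dot y_n$, which holds by the choice of $H_n$.

**Uncountable cofinality.** The name $\dot y$ is equivalent to a $P_\beta$-name for some $\beta<\alpha$. The set $H$ for $P_\beta$ works, since $f\not\le^*y$ is absolute. $\square$

**Lemma 5.** Let $P$ be ccc and good. (a) If $V\models\mathfrak b=\aleph_1$, then $V^P\models\mathfrak b=\aleph_1$. (b) If $\mu$ is an uncountable cardinal and $V\models\mathfrak d\ge\mu$, then $V^P\models\mathfrak d\ge\mu$.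

*Proof.* (a) In $V$ there is a $\le^*$-increasing unbounded sequence $\langle f_\xi:\xi<\omega_1\rangle$: start from an unbounded $\{h_\xi:\xi<\omega_1\}$ and choose $f_\xi$ above $h_\xi$ and above the countably many $f_\eta$, $\eta<\xi$. Let $\dot y$ be a name and $H$ as in goodness. For each $y\in H$ some $f_{\xi_y}\not\le^*y$. Let $\xi<\omega_1$ be at least $\sup_{y\in H}\xi_y$. Then $f_\xi\not\le^*y$ for all $y\in H$, since otherwise $f_{\xi_y}\le^*f_\xi\le^*y$. Hence $\Vdash f_\xi\not\le^*\dot y$. So the sequence remains unbounded.

(b) Let $\dot y_\xi$, $\xi<\theta<\mu$, be names, with $H_\xi$ from goodness. Then $|\bigcup_\xi H_\xi|\le\theta\cdot\aleph_0<\mu\le\mathfrak d$. So some $f\in V$ is $\not\le^*$ each member of $\bigcup_\xi H_\xi$, and $\Vdash f\not\le^*\dot y_\xi$ for all $\xi$. No family of size $\theta$ is dominating in $V^P$. $\square$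

## 6. Proof of Theorem A

**Step 1: the model.** Let $V$ be the extension of a GCH model by $\kappa$ Cohen reals. By (F2), in $V$ we have $\mathfrak b=\aleph_1$ and $\mathfrak d=\mathfrak c=\kappa$, and so $\kappa^{\aleph_0}=\mathfrak c^{\aleph_0}=\kappa$. Let $P=P_\lambda$ be the FS iteration of length $\lambda$ whose $\alpha$-th iterand is $\mathbb Q$ computed in $V^{P_\alpha}$. Lemma 3 is a theorem of ZFC, so it applies in each $V^{P_\alpha}$, and by Lemma 4 $P$ is ccc and good. The Cohen forcing followed by $P$ is ccc over the GCH model.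

**Step 2: the continuum stays $\kappa$.** We show by induction on $\alpha\le\lambda$ that $P_\alpha$ has a dense subset $D_\alpha$ of size at most $\kappa$. At a successor, a condition of $\mathbb Q$ is coded by a real, so it has a name given by countably many antichains of $D_\alpha$, all countable by ccc; there are at most $\kappa^{\aleph_0}=\kappa$ such names. Let $D_{\alpha+1}$ consist of the pairs of a member of $D_\alpha$ and such a name for a condition. At a limit take $D_\alpha=\bigcup_{\beta<\alpha}D_\beta$, which is dense because supports are finite, and has size at most $\kappa$ because $\lambda\le\kappa$. Counting nice names for subsets of $\omega$ gives $\mathfrak c\le\kappa^{\aleph_0}=\kappa$ in $V[G]$, and $\mathfrak c\ge\kappa$ since $P$ preserves cardinals.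

**Step 3: the invariants of $\mathrm{null}$.** By Lemma 5, in $V[G]$ we have $\mathfrak b=\aleph_1$ and $\mathfrak d\ge\kappa$. By (F1), $\aleph_1\le\operatorname{add}(\mathrm{null})\le\mathfrak b=\aleph_1$ and $\kappa\le\mathfrak d\le\operatorname{cof}(\mathrm{null})\le\mathfrak c=\kappa$.

**Step 4: the invariants of $\mathrm{HDZ}$.** Let $\varphi_\alpha$ be the $\alpha$-th generic slalom, and let $S_\alpha\in Y$ be given by $S^k_\alpha(l)=\varphi_\alpha(l)\cap b_k(l)$. If $x\in X\cap V[G_\alpha]$, then each $x^k\in\prod b_k\subset\prod b_1$, so by Lemma 3(b), for every $k$, $x^k(l)\in S^k_\alpha(l)$ for almost all $l$. Thus $x\,R\,S_\alpha$. Since $P$ is ccc and $\lambda$ is regular uncountable, each element of $X$ in $V[G]$ lies in some $V[G_\alpha]$ with $\alpha<\lambda$, and every subset of $X$ of size $<\lambda$ is contained in one such $V[G_\alpha]$. The second statement gives $\mathfrak b(R)\ge\lambda$. The first shows that $\{S_\alpha:\alpha<\lambda\}$ witnesses $\mathfrak d(R)\le\lambda$. By Proposition 2,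
$$\lambda\le\mathfrak b(R)\le\operatorname{add}(\mathrm{HDZ})\le\operatorname{cof}(\mathrm{HDZ})\le\mathfrak d(R)\le\lambda.\qquad\blacksquare$$

## 7. The exact values $\operatorname{add}(\mathrm{HDZ})=\mathfrak b(R)$ and $\operatorname{cof}(\mathrm{HDZ})=\mathfrak d(R)$

**Theorem B (ZFC).** For every ideal $\mathcal J$ with $\mathrm{HDZ}\subset\mathcal J\subset\mathrm{null}$,
$$\min\{|\mathcal F|:\mathcal F\subset\mathrm{HDZ},\ \bigcup\mathcal F\notin\mathcal J\}=\operatorname{add}(\mathrm{HDZ})=\mathfrak b(R),$$
$$\min\{|\mathcal D|:\mathcal D\subset\mathcal J,\ \forall A\in\mathrm{HDZ}\ \exists B\in\mathcal D\ A\subset B\}=\operatorname{cof}(\mathrm{HDZ})=\mathfrak d(R).$$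
Moreover $\operatorname{add}(\mathrm{null})\le\operatorname{add}(\mathrm{HDZ})$ and $\operatorname{cof}(\mathrm{HDZ})\le\operatorname{cof}(\mathrm{null})$.

So the reverse strict inequalities, $\operatorname{add}(\mathrm{HDZ})<\operatorname{add}(\mathrm{null})$ and $\operatorname{cof}(\mathrm{null})<\operatorname{cof}(\mathrm{HDZ})$, are refuted in ZFC. The missing ingredient is a converse to Proposition 2: to code a given $x\in X$ into a dimension-zero set so well that even a *null* set $B$ containing it reveals a slalom. We need many sets of few strings such that a closed set of not too small measure can avoid only few of them. Random sets do this.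

**Lemma 6.** Let $l\ge1$, $g\ge2l$ be integers and $b=\lfloor2^{g/(2l)}\rfloor$. There are $G_i\subset2^l$ ($i<b$) with $|G_i|\le g$ such that whenever $W\subset2^l$ and $|W|\le(1-\frac1l)2^l$, then $|\{i<b:G_i\subset W\}|<2^l$.

*Proof.* Let $f_i:g\to2^l$ ($i<b$) be independent and uniformly random, and $G_i=\operatorname{ran}f_i$. Fix such a $W$ and a set $T\subset b$ of indices with $|T|=2^l$. The event $G_i\subset W$ for all $i\in T$ asks that $g2^l$ independent values all fall into $W$, so its probability is at most $(1-\frac1l)^{g2^l}\le e^{-g2^l/l}$. There are at most $2^{2^l}\cdot b^{2^l}\le2^{2^l(1+g/(2l))}$ pairs $(W,T)$. Since $\log_2e>1.44$, the probability that some pair fails is at most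
$$2^{2^l(1+\frac g{2l}-1.44\frac gl)}=2^{2^l(1-0.94\,g/l)}\le2^{-0.88\cdot2^l}<1,$$
using $g/l\ge2$. So some choice works. $\square$

**Proposition 7.** There are $\Phi':X\to\mathrm{HDZ}$ and $\Psi':\mathrm{null}\to Y$ such that $\Phi'(x)\subset B$ implies $x\,R\,\Psi'(B)$.

*Proof.* Write $[G]=\bigcup_{\sigma\in G}[\sigma]$ for $G\subset2^{<\omega}$.

**Step 1: the sets that code single values.** Put $n(l)=\lfloor l/2\rfloor$. For $k\ge1$ and $l\in\omega$ let $g=\lfloor2^{n(l)/k}\rfloor$. Since $2^{n(l)/k}\ge2^{(l-1)/(2k)}$ while $2n(l)\le l$, for all $l\ge$ some $l'_k$ we have $n(l)\ge1$, $g\ge2n(l)$ and $g/(2n(l))\ge\lceil2^{l/(4k)}\rceil$. The last inequality gives $\lfloor2^{g/(2n(l))}\rfloor\ge b_{4k}(l)$. So Lemma 6 (with $n(l)$ for $l$) yields, for $l\ge l'_k$, sets $G^k_{l,i}\subset2^{n(l)}$, $i<b_{4k}(l)$, of size at most $2^{n(l)/k}$, such that any $W\subset2^{n(l)}$ with $|W|\le(1-\frac1{n(l)})2^{n(l)}$ contains fewer than $2^{n(l)}$ of them, counted by indices.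

**Step 2: define $\Phi'$ and check that its values have dimension zero.** For $x\in X$ let
$$L_k=\{y:\exists^\infty l\ge l_k'\ \ y\in[G^k_{l,x^{4k}(l)}]\},\qquad \Phi'(x)=\bigcup_i\bigcap_{k\ge i}L_k.$$
Let $C=\bigcup_{l\ge l'_k}G^k_{l,x^{4k}(l)}$; then $L_k\subset C^\infty$. Each length $n$ equals $n(l)$ for only two values of $l$, so $|C\cap2^n|\le2\cdot2^{n/k}\le2^{2n/k}$ for $n\ge k$. By Lemma 1(a), $\mathcal H^s(L_k)=0$ for $s>2/k$. Hence $\bigcap_{k\ge i}L_k\in\mathrm{HDZ}$ for every $i$, and $\Phi'(x)\in\mathrm{HDZ}$.

**Step 3: define $\Psi'$ and check the widths.** Given a null $B$, take an open $U\supset B$ with $\mu(U)<1$, let $K_0=2^\omega\setminus U$, and let $K$ be $K_0$ minus all cylinders $[\sigma]$ with $\mu(K_0\cap[\sigma])=0$. Then $K$ is compact and disjoint from $B$, $\mu(K)>0$, and every open set meeting $K$ meets it in positive measure. Enumerate $\{\sigma:[\sigma]\cap K\neq\emptyset\}$ as $\{\sigma_j:j\in\omega\}$. For $l\ge l'_k$ put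
$$S^{4k}_j(l)=\{i<b_{4k}(l):K\cap[\sigma_j]\cap[G^k_{l,i}]=\emptyset\}.$$
Suppose $\mu(K\cap[\sigma_j])\ge1/n(l)$, and let $W=\{\tau\in2^{n(l)}:[\tau]\cap K\cap[\sigma_j]=\emptyset\}$. The strings of length $n(l)$ outside $W$ cover $K\cap[\sigma_j]$, so there are at least $2^{n(l)}/n(l)$ of them, that is, $|W|\le(1-\frac1{n(l)})2^{n(l)}$. Moreover $S^{4k}_j(l)=\{i:G^k_{l,i}\subset W\}$, so $|S^{4k}_j(l)|<2^{n(l)}$. Let
$$S^{4k}(l)=\bigcup\{S^{4k}_j(l):j<n(l),\ \mu(K\cap[\sigma_j])\ge1/n(l)\}\qquad(l\ge l'_k),$$
and let all other $S^{k'}(l)$ be empty. Then $|S^{4k}(l)|\le n(l)2^{n(l)}\le2^{2n(l)}\le2^l$, so $\Psi'(B):=S\in Y$.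

**Step 4: covering implies capturing.** Let $\Phi'(x)\subset B$ and let $i$ be given; we find $k\ge i$ at which $x^{4k}$ is captured. We have $K\cap\bigcap_{k\ge i}L_k\subset K\cap B=\emptyset$. Write $U_r=\bigcup_{l\ge r}[G^k_{l,x^{4k}(l)}]$ for $r\ge l_k'$, so $L_k=\bigcap_rU_r$ is a $G_\delta$ set. If every $L_k\cap K$ ($k\ge i$) were dense in $K$, their intersection would be nonempty by Baire's theorem. So for some $k\ge i$ there is $\sigma$ with $[\sigma]\cap K\neq\emptyset=[\sigma]\cap K\cap L_k$. The open sets $U_r$ for this $k$ have empty intersection in the nonempty compact set $K\cap[\sigma]$, so by Baire's theorem some $U_r$ is not dense there: some $\sigma_j\supseteq\sigma$ satisfies $K\cap[\sigma_j]\cap U_r=\emptyset$. Thus $x^{4k}(l)\in S^{4k}_j(l)$ for all $l\ge r$. For all large $l$ we have $j<n(l)$ and $\mu(K\cap[\sigma_j])\ge1/n(l)$, since $\mu(K\cap[\sigma_j])>0$. So $x^{4k}(l)\in S^{4k}(l)$ for almost all $l$. As $i$ was arbitrary, this happens for infinitely many $k$, that is, $x\,R\,S$. $\square$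

The argument finds *some* $k\ge i$, not all of them. This is the reason for the quantifier $\exists^\infty k$ in the definition of $R$, and Proposition 2 needed no more than that.

*Proof of Theorem B.* Write $\operatorname{add}(\mathrm{HDZ},\mathcal J)$ and $\operatorname{cof}(\mathrm{HDZ},\mathcal J)$ for the two minima.

**Step 1: the chains of inequalities.** If $F\subset X$ is such that no $S\in Y$ has $xRS$ for all $x\in F$, then $\bigcup_{x\in F}\Phi'(x)$ is not null: if it were some null $B$, then $x\,R\,\Psi'(B)$ for all $x\in F$. So $\operatorname{add}(\mathrm{HDZ},\mathrm{null})\le\mathfrak b(R)$. If $\mathcal D\subset\mathrm{null}$ is such that every set in $\mathrm{HDZ}$ lies in a member of $\mathcal D$, then $\{\Psi'(B):B\in\mathcal D\}$ witnesses $\mathfrak d(R)\le|\mathcal D|$. So $\mathfrak d(R)\le\operatorname{cof}(\mathrm{HDZ},\mathrm{null})$. With Proposition 2 and monotonicity in $\mathcal J$,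
$$\mathfrak b(R)\le\operatorname{add}(\mathrm{HDZ})\le\operatorname{add}(\mathrm{HDZ},\mathcal J)\le\operatorname{add}(\mathrm{HDZ},\mathrm{null})\le\mathfrak b(R),$$
$$\operatorname{cof}(\mathrm{HDZ})\le\mathfrak d(R)\le\operatorname{cof}(\mathrm{HDZ},\mathrm{null})\le\operatorname{cof}(\mathrm{HDZ},\mathcal J)\le\operatorname{cof}(\mathrm{HDZ}).$$

**Step 2: comparison with $\mathrm{null}$.** Bartoszyński's theorem (Bartoszyński–Judah, Section 2.3) says that $\operatorname{add}(\mathrm{null})$ is the least size of a subset of $\omega^\omega$ not captured by a single slalom of width $2^l$, and $\operatorname{cof}(\mathrm{null})$ is the least number of such slaloms capturing all of $\omega^\omega$. Code $x\in X$ by the function $l\mapsto(x^k(l))_{1\le k\le l+1}$, where finite sequences are identified with natural numbers. If a slalom of width $2^l$ captures it, let $S^k(l)$, for $k\le l+1$, be the set of $k$-th coordinates below $b_k(l)$ of the tuples in the slalom at $l$, and $S^k(l)=\emptyset$ for $k>l+1$. Then $S\in Y$, and for every $k$ we have $x^k(l)\in S^k(l)$ for almost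 all $l$. So $\operatorname{add}(\mathrm{null})\le\mathfrak b(R)$ and $\mathfrak d(R)\le\operatorname{cof}(\mathrm{null})$. $\blacksquare$

Theorem B also gives bounds by localization numbers of a single bounded product. Let $\mathfrak b^{Lc}_{b,h}$ be the least size of a subset of $\prod b$ not captured by a single slalom of width $\le h$, and let $\mathfrak d^{Lc}_{b,h}$ be the least number of such slaloms capturing all of $\prod b$.

**Corollary 8.** For every $j\ge1$, and every $b'$ with $b'\le^*b_k$ for all $k$ (for example $b'(l)=2^{2^{\lfloor\sqrt l\rfloor}}$),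
$$\mathfrak b^{Lc}_{b_j,2^l}\le\operatorname{add}(\mathrm{HDZ})\le\mathfrak b^{Lc}_{b',4^l},\qquad\mathfrak d^{Lc}_{b',4^l}\le\operatorname{cof}(\mathrm{HDZ})\le\mathfrak d^{Lc}_{b_j,2^l},$$
the bounds involving $b'$ being for $b'$ with $b'(l)>4^l$ infinitely often.

*Proof.* By Theorem B we may argue with $\mathfrak b(R)$ and $\mathfrak d(R)$.

**Step 1: the bounds by $b_j$.** For $x\in X$ the tuple $(x^k(l))_{j<k\le l}$ takes at most $2^{l(2^{l/(j+1)}+1)}\le2^{2^{l/j}}\le b_j(l)$ values for large $l$, so $x$ can be coded by an element of $\prod b_j$. Project a slalom of width $2^l$ that captures the code to the coordinates $k$ with $j<k\le l$, and let the remaining $S^k(l)$ be empty. This gives $S\in Y$ such that for every $k>j$, $x^k(l)\in S^k(l)$ for almost all $l$; so $xRS$.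

**Step 2: the bounds by $b'$.** Map $x\in\prod b'$ to $(x^k)_k\in X$ with $x^k(l)=x(l)$ if $x(l)<b_k(l)$, and $0$ otherwise. For each $k$ we have $x^k(l)=x(l)$ for almost all $l$, as $b'\le^*b_k$. If $(x^k)_k\,R\,S$, choose one $k$ with $x^k(l)\in S^k(l)$ for almost all $l$. Then $x$ is captured by $l\mapsto b'(l)\cap\bigcup_{1\le k\le l}S^k(l)$, whose width is at most $l2^l\le4^l$. So an uncaptured family in $\prod b'$ is mapped to an $R$-unbounded family in $X$, and a witness for $\mathfrak d(R)$ yields slaloms capturing all of $\prod b'$.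

The example satisfies the hypotheses: $\lfloor\sqrt l\rfloor\le l/k$ for $l\ge k^2$, and $2^{\lfloor\sqrt l\rfloor}>2l$ for large $l$. $\square$

## 8. Separating $\mathrm{HDZ}$ from $\mathfrak d$ and from $\mathfrak b$

**Theorem C.** Each of the following is consistent: (i) $\mathfrak d=\aleph_1<\operatorname{add}(\mathrm{HDZ})=\aleph_2$; (ii) $\operatorname{cof}(\mathrm{HDZ})=\aleph_1<\mathfrak b=\aleph_2$.

### 8.1 The Laver model, for (ii)

Take the countable support (CS) iteration of length $\omega_2$ of Laver forcing over a model $V$ of CH. In the extension $\mathfrak b=\mathfrak c=\aleph_2$, and the Laver property holds (Judah–Shelah, *The Kunen–Miller chart*, J. Symb. Logic 55 (1990); Bartoszyński–Judah, Sections 6.3 and 7.3): every function in the extension that is bounded by a ground model function is captured by a ground model slalom with $|S(l)|\le2^l$. For $x\in X$ in the extension, the function $l\mapsto(x^k(l))_{1\le k\le l+1}$ is bounded by a ground model function, because the $b_k$ lie in $V$. Capture it by a slalom in $V$ and project to the coordinates, as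 in Step 2 of the proof of Theorem B. The result is $S\in Y\cap V$ with $xRS$. So $Y\cap V$ witnesses $\mathfrak d(R)\le|Y\cap V|=\aleph_1$, by CH in $V$. Hence $\aleph_1\le\operatorname{add}(\mathrm{HDZ})\le\operatorname{cof}(\mathrm{HDZ})\le\mathfrak d(R)\le\aleph_1$. This proves (ii).

### 8.2 A tree forcing that localizes and is $\omega^\omega$-bounding, for (i)

For (i) we need to capture all of $\prod b_1\cap V$ without adding even an unbounded real. Let $b=b_1$ and $\mathcal P(l)=\{a\subset b(l):|a|\le2^l\}$.

**Definition (covering families).** $Z\subset\mathcal P(l)$ is *$r$-covering* if every $E\subset b(l)$ with $|E|\le r$ is contained in some $a\in Z$.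

**Example.** For $l=1$ we have $b(1)=4$, and $\mathcal P(1)$ consists of the subsets of $\{0,1,2,3\}$ with at most two elements. The family $\{\{0,1\},\{2,3\}\}$ is $1$-covering. It is not $2$-covering, since no member contains $\{0,2\}$.

Being $r$-covering passes to larger families in $\mathcal P(l)$ and to smaller $r$. Three facts are needed.

* (P1) $\mathcal P(l)$ is $2^l$-covering. A family is $0$-covering iff it is nonempty.
* (P2) If $Z=Z_0\cup Z_1$ is $(r_0+r_1)$-covering, then $Z_0$ is $r_0$-covering or $Z_1$ is $r_1$-covering. Otherwise take counterexamples $E_0,E_1$; some $a\in Z$ contains $E_0\cup E_1$, and $a$ lies in $Z_0$ or in $Z_1$, a contradiction.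
* (P3) If $Z$ is $(r+1)$-covering and $z\in b(l)$, then $\{a\in Z:z\in a\}$ is $r$-covering: given $E$ with $|E|\le r$, apply the hypothesis to $E\cup\{z\}$.

**Definition (the forcing $\mathbb T$).** Let $\mathbb T$ be the set of nonempty trees $T\subset\bigcup_n\prod_{l<n}\mathcal P(l)$ (closed under initial segments) without terminal nodes such that for every $r$ there is $n$ with $\mathrm{succ}_T(t)=\{a:t^\frown a\in T\}$ $r$-covering for all $t\in T$ with $|t|\ge n$. Order $\mathbb T$ by inclusion.

By (P1) the full tree is a condition. All trees are finitely branching. For $t\in T$ the tree $T_t=\{u\in T:u\subset t\text{ or }t\subset u\}$ is in $\mathbb T$. A union of finitely many conditions that share a common node $u$, are all contained in $T_u$ for one $T\in\mathbb T$, and pass through pairwise different nodes of a fixed level above $u$, is again a condition. The generic filter determines a branch $\varphi$ with $|\varphi(l)|\le2^l$.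

**Lemma 9 (capturing).** If $x\in\prod b\cap V$, then $\mathbb T$ forces $x(l)\in\varphi(l)$ for almost all $l$.

*Proof.* Given $T$, choose $n$ such that successor sets of $T$ are $1$-covering from level $n$ on, and $t\in T$ with $|t|=n$. Let $T'=\{u\in T_t:x(l)\in u(l)\text{ for }n\le l<|u|\}$. For $u\in T'$ with $|u|\ge n$ we have $\mathrm{succ}_{T'}(u)=\{a\in\mathrm{succ}_T(u):x(|u|)\in a\}$. By (P3) it is nonempty, and it is $r$-covering when $\mathrm{succ}_T(u)$ is $(r+1)$-covering. So $T'\in\mathbb T$, and $T'$ forces $x(l)\in\varphi(l)$ for all $l\ge n$. $\square$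

The next lemma decides a name at a finite level while losing only half of the covering.

**Lemma 10 (pure decision).** Let $\tau$ be a $\mathbb T$-name for an ordinal, $T\in\mathbb T$, $t\in T$, $r\in\omega$, and let $\mathrm{succ}_T(u)$ be $2r$-covering for all $u\in T$, $u\supseteq t$. Then there are a condition $T'\le T_t$ with $t\in T'$ and $n\ge|t|$ such that $\mathrm{succ}_{T'}(u)$ is $r$-covering for all $u\in T'$, $u\supseteq t$, and $T'_u$ decides $\tau$ for each $u\in T'$ of length $n$.

*Proof.* Call $u\in T$, $u\supseteq t$, *fine* if the conclusion holds with $u$ in place of $t$, and *bad* otherwise.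

**Step 1: fineness passes down.** Suppose the set of $a\in\mathrm{succ}_T(u)$ with $u^\frown a$ fine is $r$-covering. Then $u$ is fine. Let $T'$ be the union of the finitely many witnesses for these $u^\frown a$, and let $n$ be the maximum of their levels. The successor set of $u$ in $T'$ is the given $r$-covering set, and above it $T'$ agrees with the witnesses. If $w\in T'$ has length $n$, then $T'_w$ lies below the part of a witness at which $\tau$ is decided.

**Step 2: badness passes up.** Let $u$ be bad and $\mathrm{succ}_T(u)$ be $\rho$-covering with $\rho\ge2r$. By Step 1 the fine successors do not form an $r$-covering set. By (P2), applied with $r$ and $\rho-r$, the bad successors form a $(\rho-r)$-covering set.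

**Step 3: $t$ is not bad.** Suppose $t$ is bad, and let $T^*=\{u\in T_t:\text{all }v\text{ with }t\subset v\subset u\text{ are bad}\}$. For $u\in T^*$, $u\supseteq t$, the successors of $u$ in $T^*$ are its bad successors. By Step 2 with $\rho=2r$ they form an $r$-covering, hence nonempty, set. Given $r'$, from some level on $\mathrm{succ}_T(u)$ is $\rho$-covering with $\rho=\max(2r,r+r')$, so $\mathrm{succ}_{T^*}(u)$ is $r'$-covering. Thus $T^*$ is a condition. Let $T''\le T^*$ decide $\tau$, and take $u\in T''$ with $|u|\ge|t|$ so long that all successor sets of $T''$ from level $|u|$ on are $r$-covering. Then $T''_u$, with $n=|u|$, witnesses that $u$ is fine. But $u\in T^*$ extends $t$ and is bad, a contradiction. So $t$ is fine, which is the claim. $\square$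

**Lemma 11 (fusion).** Let $T_{j+1}\le T_j$ in $\mathbb T$ and $n_j<n_{j+1}$ be such that $T_{j+1}$ and $T_j$ agree on levels $\le n_j$, and $\mathrm{succ}_{T_{j+1}}(u)$ is $j$-covering for all $u\in T_{j+1}$ with $|u|\ge n_j$. Then $T_\omega=\bigcap_jT_j\in\mathbb T$.

*Proof.* All $T_i$ with $i\ge j+1$ agree on levels $\le n_{j+1}$. So for $u\in T_\omega$ with $n_j\le|u|<n_{j+1}$ we have $\mathrm{succ}_{T_\omega}(u)=\mathrm{succ}_{T_{j+1}}(u)$, which is $j$-covering. Below level $n_0$, $T_\omega$ agrees with $T_0$. Hence $T_\omega$ is nonempty, has no terminal nodes, and from level $n_r$ on its successor sets are $r$-covering. $\square$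

**Lemma 12.** $\mathbb T$ is proper and $\omega^\omega$-bounding.

*Proof.* Let $N$ be a countable elementary submodel of some $H(\chi)$ with $\mathbb T,T\in N$, and let $\tau_j$ ($j\in\omega$) be ordinal names in $N$. Put $T_0=T$. Given $T_j\in N$, choose $n_j$ larger than the previous ones such that all successor sets of $T_j$ from level $n_j$ on are $2j$-covering. Apply Lemma 10 in $N$ to $T_j$, $\tau_j$ and $r=j$ at each of the finitely many nodes of $T_j$ of length $n_j$, and let $T_{j+1}\in N$ be the union of the resulting trees. It is a condition that agrees with $T_j$ on levels $\le n_j$, and its successor sets from level $n_j$ on are $j$-covering. It forces $\tau_j$ into a finite set that belongs to $N$: one value for each node at the finitely many deciding levels. By Lemma 11, $T_\omega\le T$ is a condition, and it forces $\tau_j\in N$ for all $j$.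

If the $\tau_j$ enumerate all ordinal names in $N$, then $T_\omega$ is $(N,\mathbb T)$-generic; this gives properness. If $\tau_j=\dot y(j)$ for a name $\dot y\in N$ of an element of $\omega^\omega$, then $T_\omega$ confines each $\dot y(j)$ to a finite set, and the sequence of these sets is in the ground model. So a ground model function bounds $\dot y$. $\square$

*Proof of Theorem C(i).* Start with a model of CH and iterate $\mathbb T$ with countable support for $\omega_2$ steps.

**Step 1: standard facts on the iteration.** By standard theorems (Shelah, *Proper and Improper Forcing*; Bartoszyński–Judah, Section 6.3) the iteration is proper and $\omega^\omega$-bounding. Since $|\mathbb T|=\mathfrak c$, CH holds at all intermediate stages, the iteration has the $\aleph_2$-c.c., and every set of $\aleph_1$ reals appears at an intermediate stage. By $\omega^\omega$-bounding, the $\aleph_1$ many ground model functions are dominating, so $\mathfrak d=\aleph_1$. Also $\mathfrak c\le\aleph_2$, since every real appears at one of $\omega_2$ stages with CH.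

**Step 2: $\operatorname{add}(\mathrm{HDZ})$ is large.** Let $F\subset X$ have size $\aleph_1$. It lies in an intermediate model. Let $\varphi$ be the next generic slalom and $S^k(l)=\varphi(l)\cap b_k(l)$. For $x\in F$ and every $k$ we have $x^k\in\prod b_k\subset\prod b$, so $x^k(l)\in S^k(l)$ for almost all $l$ by Lemma 9; thus $xRS$. So $\mathfrak b(R)\ge\aleph_2$, and by Proposition 2 $\operatorname{add}(\mathrm{HDZ})\ge\aleph_2$. On the other hand $\operatorname{add}(\mathrm{HDZ})\le\mathfrak c\le\aleph_2$, because $2^\omega$ is the union of its singletons. Hence $\operatorname{add}(\mathrm{HDZ})=\mathfrak c=\aleph_2>\mathfrak d=\aleph_1$. $\blacksquare$
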